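\title{The ball-covering property of $\mathcal{B}(X)$ and the unconditional constant $2$}

\begin{abstract}
A normed space has the ball-covering property (BCP) if its unit sphere is covered by countably many open balls that miss the origin, and the uniform ball-covering property (UBCP) if the balls can be taken of bounded radii and at a positive distance from the origin. We construct a Banach space $X$ with an unconditional basis, all of whose coordinate projections are contractive, such that the space $\mathcal{B}(X)$ of bounded operators on $X$ fails the BCP. The unconditional constant of this basis is $2$, and this value is the exact threshold: if it is smaller than $2$, then $\mathcal{B}(X)$ has the UBCP. We also show that, for separable $X$, the space $\mathcal{B}(X)$ has the BCP if $X$ has the Radon--Nikod\'ym property or $X^*$ is separable, and the UBCP if $X$ is uniformly convex.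
\end{abstract}

\section{Introduction}

Scalars are $\mathbb{K}=\mathbb{R}$ or $\mathbb{C}$, all Banach spaces are nonzero, and $B(x,r)$ is the open ball with center $x$ and radius $r$. A normed space $Z$ has the \emph{ball-covering property} (BCP) if its unit sphere is covered by countably many open balls, none of which contains $0$. It has the \emph{uniform ball-covering property} (UBCP) if, in addition, the radii are bounded and some open ball containing $0$ is disjoint from all the covering balls. The balls $B(x,r)$ and $B(0,\rho)$ are disjoint exactly when $\|x\|\ge r+\rho$ (otherwise $\rho x/(r+\rho)$ lies in both), so the UBCP says that there are balls $B(x_i,r_i)$, $i\in\mathbb{N}$, covering the unit sphere, and constants $R,\delta>0$ with $r_i\le R$ and $\|x_i\|-r_i>\delta$ for all $i$. Both properties are statements about the centers alone.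

\begin{lemma}\label{lem:centers}
Let $Z$ be a normed space.
\begin{enumerate}
\item[(a)] $Z$ has the BCP if and only if there is a countable set $\mathcal{C}\subset Z$ such that every $z$ with $\|z\|=1$ satisfies $\|z-x\|<\|x\|$ for some $x\in\mathcal{C}$.
\item[(b)] $Z$ has the UBCP if and only if there are a bounded countable set $\mathcal{C}\subset Z$ and $\delta>0$ such that every $z$ with $\|z\|=1$ satisfies $\|z-x\|<\|x\|-\delta$ for some $x\in\mathcal{C}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The ball $B(x,r)$ misses $0$ exactly when $r\le\|x\|$; this gives (a), with the balls $B(x,\|x\|)$ for the converse. For (b), let $B(x_i,r_i)$ cover the sphere with $r_i\le R$ and $\|x_i\|-r_i>\delta$. The centers of those balls that meet the sphere have norm less than $R+1$ and form the set $\mathcal{C}$. Conversely, the balls $B(x,\|x\|-\delta)$, $x\in\mathcal{C}$, $\|x\|>\delta$, have bounded radii $r$ and satisfy $\|x\|-r>\delta/2$.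
\end{proof}

So the BCP asks for countably many points $x$ such that every unit vector shortens one of them when subtracted from it. Three examples show the range of behavior.

\begin{example}\label{ex:three}
(a) A separable space has the UBCP: take $\mathcal{C}$ dense in the unit sphere and $\delta=1/2$.

(b) For uncountable $\Gamma$, the space $c_0(\Gamma)$ fails the BCP. The vectors of a countable set $\mathcal{C}$ all vanish at some $\gamma\in\Gamma$, and $\|e_\gamma-x\|=\max(1,\|x\|)\ge\|x\|$ for $x\in\mathcal{C}$.

(c) The nonseparable space $\ell_\infty$ has the UBCP. Let $\|z\|=1$ and pick $k$ with $|z_k|>3/4$. Subtracting $2z_ke_k$ from $z$ only changes the sign of one coordinate, so $\|z-2z_ke_k\|=1$, while $\|2z_ke_k\|>3/2$. If $\Lambda$ is a countable dense subset of $\{\lambda\in\mathbb{K}:|\lambda|\le2\}$ and $\lambda\in\Lambda$ satisfies $|\lambda-2z_k|<1/8$, then $\|z-\lambda e_k\|<9/8<\|\lambda e_k\|-1/4$.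
\end{example}

For a Banach space $X$ let $\mathcal{B}(X)$ be the space of bounded linear operators on $X$ with the operator norm. Recall that a sequence $(e_k)$ is a \emph{basis} of $X$ if every $x\in X$ has a unique expansion $x=\sum_k a_ke_k$, and that the basis is \emph{unconditional} if all these series converge in every order. In that case the \emph{coordinate projections} $P_A\colon\sum_ka_ke_k\mapsto\sum_{k\in A}a_ke_k$, $A\subset\mathbb{N}$, and the \emph{sign multipliers} $M_\theta\colon\sum_ka_ke_k\mapsto\sum_k\theta_ka_ke_k$, $\theta\in\{\pm1\}^{\mathbb{N}}$, are uniformly bounded, and $\sup_\theta\|M_\theta\|$ is the \emph{unconditional constant} of the basis. If $A=\{k:\theta_k=-1\}$, then $M_\theta=P_{A^c}-P_A=I-2P_A$.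

It is known that $\mathcal{B}(c_0)$ and $\mathcal{B}(\ell_p)$, $1\le p<\infty$, have the UBCP. The following question is posed in \cite{SZ}.
\begin{quote}
\emph{If $X$ is a Banach space with an unconditional basis, does $\mathcal{B}(X)$ have the UBCP?}
\end{quote}
The space $\mathcal{B}(X)$ is not separable, since the uncountably many projections $P_A$ are at mutual distance at least $1$. Still, it resembles $\ell_\infty$ rather than $c_0(\Gamma)$. Sign changes act on it, as in Example~\ref{ex:three}(c). And no operator can hide from countably many centers in the manner of Example~\ref{ex:three}(b): if $(x_i)$ is dense in the unit ball of $X$ and $(f_j)$ are norming functionals of a sequence dense in the unit sphere, then $\|T\|=\sup_{i,j}|f_j(Tx_i)|$ for every $T$. One would therefore guess that the answer is yes. But the two properties are isometric, and the size of the sign changes decides the matter.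

\begin{theorem}\label{thm:A}
There is a Banach space $X$ with an unconditional basis, with $\|P_A\|\le1$ for every coordinate projection $P_A$ (so that the unconditional constant is at most $2$), such that for every separable subspace $\mathcal{M}\subset\mathcal{B}(X)$ there is $T\in\mathcal{B}(X)$ with $\|T\|=1$ and
\[
\|S-tT\|\ge\|S\|\qquad(S\in\mathcal{M},\ t\in\mathbb{K}).
\]
Consequently $\mathcal{B}(X)$ fails the BCP, and hence the UBCP.
\end{theorem}

The last sentence follows from Lemma~\ref{lem:centers}(a): given a countable set $\mathcal{C}\subset\mathcal{B}(X)$, take for $\mathcal{M}$ its closed linear span and put $t=1$. The question thus has a negative answer.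

\begin{theorem}\label{thm:B}
Let $X$ be a separable Banach space and let $Q_m$ be finite-rank operators on $X$ with $Q_mx\to x$ for every $x\in X$ and $\liminf_m\|I-2Q_m\|<2$. Then $\mathcal{B}(X)$ has the UBCP. In particular this holds if $X$ has an unconditional basis with unconditional constant less than $2$. In both statements $2$ cannot be replaced by a larger number, and unconditional constant equal to $2$ does not suffice even for the BCP.
\end{theorem}

\begin{corollary}\label{cor:renorm}
The BCP and the UBCP of $\mathcal{B}(X)$ are not invariant under equivalent renormings of $X$.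
\end{corollary}

The third result gives isomorphic conditions on $X$ under which $\mathcal{B}(X)$ has the BCP, and so restricts the shape of any counterexample. The definitions are recalled in Section~\ref{sec:C}.

\begin{theorem}\label{thm:C}
Let $X$ be a separable Banach space.
\begin{enumerate}
\item[(1)] If $X$ has the Radon--Nikod\'ym property, or if $X^*$ is separable, then $\mathcal{B}(X)$ has the BCP.
\item[(2)] If $X$ is uniformly convex, then $\mathcal{B}(X)$ has the UBCP. This applies, for example, to $X=L_p[0,1]$, $1<p<\infty$.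
\item[(3)] If $X$ has an unconditional basis and $\mathcal{B}(X)$ fails the BCP, then $X$ contains isomorphic copies of both $c_0$ and $\ell_1$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:B} proves the positive part of Theorem~\ref{thm:B}. Section~\ref{sec:idea} shows in dimension two how that argument breaks down at the constant $2$. Sections~\ref{sec:graphs}--\ref{sec:main} turn this example into a proof of Theorem~\ref{thm:A}, from which the sharpness statement and Corollary~\ref{cor:renorm} follow. Section~\ref{sec:C}, on Theorem~\ref{thm:C}, is independent of the rest.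

\section{Sign changes of norm less than $2$}\label{sec:B}

The argument of Example~\ref{ex:three}(c) carries over to operators: the center for $T$ is taken close to $2TQ_m$, which has norm almost $2$, while $T-2TQ_m=T(I-2Q_m)$ has norm definitely below $2$.

\begin{proof}[Proof of Theorem~\ref{thm:B}, positive part]
Passing to a subsequence, we may assume that $\|I-2Q_m\|\le2-4\varepsilon$ for all $m$, with a fixed $\varepsilon\in(0,\frac12)$. Then $\|2Q_m\|\le3$.

For each $m$ the set $\{2AQ_m:A\in\mathcal{B}(X),\ \|A\|\le1\}$ is separable. Indeed, $AQ_m$ depends only on the restriction of $A$ to the finite-dimensional space $Q_mX$, so the set lies in the image of the space of linear maps $Q_mX\to X$ under the continuous map $B\mapsto2BQ_m$; and that space is isomorphic to a finite power of $X$, hence separable. Let $\mathcal{S}_m$ be a countable dense subset of the set, and let $\mathcal{C}=\bigcup_m\mathcal{S}_m$. All elements of $\mathcal{C}$ have norm at most $3$.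

Let $\|T\|=1$. Choose $x$ with $\|x\|\le1$ and $\|Tx\|>1-\varepsilon/2$. Since $TQ_mx\to Tx$, there is $m$ with $\|2TQ_m\|>2-\varepsilon$. Pick $S\in\mathcal{S}_m$ with $\|S-2TQ_m\|<\varepsilon$. Then $\|S\|>2-2\varepsilon$, and
\[
\|T-S\|<\|T(I-2Q_m)\|+\varepsilon\le2-3\varepsilon<\|S\|-\varepsilon .
\]
By Lemma~\ref{lem:centers}(b), $\mathcal{B}(X)$ has the UBCP.

If $X$ has an unconditional basis with constant $c<2$, take $Q_m=P_{\{1,\dots,m\}}$. Then $Q_mx\to x$, and $I-2Q_m$ is a sign multiplier, so $\|I-2Q_m\|\le c$.
\end{proof}

Finite rank makes the set of centers countable, pointwise convergence makes the centers long, and the bound on $\|I-2Q_m\|$ makes them close enough to $T$. The unit vector bases of $c_0$ and $\ell_p$ have unconditional constant $1$, so these spaces are covered.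

\section{Cancellation in one extra coordinate}\label{sec:idea}

To prove $\|S-tT\|\ge\|S\|-\eta$ for all $t$ it suffices to find a vector $u$ and a functional $y$, both of norm at most $1$, with $|y(Su)|\ge\|S\|-\eta$ and $y(Tu)=0$. Since $\|T\|=1$, some pairs $(u,y)$ have $y(Tu)\ne0$, and $S$ may be presented to us with such a pair. We need a space in which any almost norming pair of $S$ can be modified so that $y(Tu)$ becomes $0$ while $y(Su)$ hardly moves. The modification will be the addition of one coordinate.

\begin{example}\label{ex:plane}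
Let $\mathbb{K}=\mathbb{R}$. Let $V_1$ be $\mathbb{R}^2$ with the norm whose unit ball is the convex hull of $\pm e_0$, $\pm e_1$, $\pm(e_0+e_1)$, and let $W_1$ be $\mathbb{R}^2$ with the norm $\max(|w_0|,|w_1|,|w_0+w_1|)$. The norm of an operator $V_1\to W_1$ is its largest value on $e_0$, $e_1$, $e_0+e_1$. Let $\tau=\operatorname{diag}(1,-1)$ and $U=\operatorname{diag}(1,0)$. The vectors $e_0$, $-e_1$, $e_0-e_1$ have norm $1$ in $W_1$, so $\|\tau\|=1$; also $\|U\|=1$. The pair formed by $e_0$ and $w\mapsto w_0$ norms $U$ and gives the value $1$ on $\tau$. The enlarged pair, $e_0+e_1$ and $w\mapsto w_0+w_1$, still gives the value $1$ on $U$, but it gives $1-1=0$ on $\tau$. Hence $\|cU-\tau\|\ge|c|=\|cU\|$ for every $c$.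

Compare this with Section~\ref{sec:B}. For $Q=\operatorname{diag}(1,0)$ on $V_1$ the center proposed there is $2\tau Q=2U$, and $\tau-2U=\operatorname{diag}(-1,-1)$ has norm $2$. The reason is that $\|I-2Q\|=2$: the functional $x\mapsto x_1-x_0$ has norm $1$ on $V_1$, so $(I-2Q)(e_0+e_1)=e_1-e_0$ has norm $2$. On the side of $W_1$, the cancellation needs $\|e_0-e_1\|\le1$ and $\|e_0+e_1\|\ge2$, which again is a sign change of norm $2$.
\end{example}

The general construction has a countable set $\Gamma$ of coordinates and two families $\mathcal{F},\mathcal{G}$ of finite subsets of $\Gamma$. The indicators $\mathbf{1}_F$, $F\in\mathcal{F}$, generate the unit ball of a space $V$, the sums $y_G(w)=\sum_{\gamma\in G}w_\gamma$, $G\in\mathcal{G}$, define the norm of a space $W$, and $\tau\colon V\to W$ is diagonal with entries in $\{0,\pm1\}$. If $y_G(\tau\mathbf{1}_F)=\pm1$, we want to pass to $(F\cup\{\gamma\},G\cup\{\gamma\})$, where the entry of $\tau$ at $\gamma$ is $\mp1$. Three difficulties arise.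

\emph{The operator $U$ may notice the new coordinate.} In Example~\ref{ex:plane} this happens for $U=\tau$. In general $y_G(U\mathbf{1}_F)$ changes by $y_G(Ue_\gamma)+(U\mathbf{1}_F)_\gamma+(Ue_\gamma)_\gamma$. The remedy is to provide $n$ candidates $\gamma_1,\dots,\gamma_n$ whose union belongs to both families. They then span an $\ell_\infty^n$-like subspace of $V$ and an $\ell_1^n$-like subspace of $W$, and the errors, summed over all candidates, stay below a multiple of $\|U\|$ that does not depend on $n$ (Lemma~\ref{lem:est}). So one candidate is almost invisible to $U$.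

\emph{One operator $\tau$ cannot use two candidates.} If $\tau$ had the entry $-1$ at both $\gamma_i$ and $\gamma_j$, then $C=\{\gamma_i,\gamma_j\}$ would give $y_C(\tau\mathbf{1}_C)=-2$. So different candidates must serve different operators, and $\tau$ has to be chosen after $U$. We use a family $\tau_g$ indexed by the branches $g$ of the binary tree. Each coordinate $\gamma$ is tagged by a node $s_\gamma$, the operator $\tau_g$ is nonzero at $\gamma$ only if $g$ passes through $s_\gamma$, and the candidates are tagged by incomparable nodes. Choosing a candidate fixes only an initial segment of $g$, which leaves room to treat countably many operators in turn.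

\emph{New coordinates create new pairs $(F,G)$}, which must be repairable as well. So $\Gamma$ is built recursively, and one has to show that all $\tau_g$ remain contractive (Lemma~\ref{lem:two}).

\section{Two graphs over the binary tree}\label{sec:graphs}

Let $2^{<\omega}$ be the set of finite $0$--$1$ strings, $2^\omega$ the set of infinite ones, and $|s|$ the length of $s\in2^{<\omega}$. We write $s\sqsubseteq t$ if the finite string $s$ is an initial segment of the finite or infinite string $t$.

We define countable sets $\Gamma_0\subset\Gamma_1\subset\cdots$, and for each of their elements $\gamma$ a \emph{label} $(F_\gamma,G_\gamma,s_\gamma,b_\gamma)$: two finite sets of earlier elements, a string, and a sign $b_\gamma\in\{\pm1\}$. The element $\gamma$ is the coordinate created to repair the pair $(F_\gamma,G_\gamma)$ for the branches through $s_\gamma$. For a finite set $H$ of labeled elements, we say that $H$ is a \emph{$V$-clique} if for all distinct $\beta,\gamma\in H$ either $\beta\in F_\gamma$ or $\gamma\in F_\beta$, and a \emph{$W$-clique} if the same holds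 with $G_\gamma,G_\beta$. The empty set and singletons are cliques of both kinds, and subsets of cliques are cliques. For finite sets $F,G$ of labeled elements and a finite or infinite string $t$ put
\[
\varphi_t(F,G)=\sum\{b_\beta:\ \beta\in F\cap G,\ s_\beta\sqsubseteq t\}.
\]

Let $\Gamma_0=\{o\}$, where $o$ is a symbol, with $F_o=G_o=\emptyset$, $s_o$ the empty string, and $b_o=1$. Given $\Gamma_n$, let $\Gamma_{n+1}$ consist of $\Gamma_n$ and all triples $\gamma=(F,G,s)$ such that
\begin{enumerate}
\item[(T1)] $F\subset\Gamma_n$ is a $V$-clique and $G\subset\Gamma_n$ is a $W$-clique,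
\item[(T2)] $s\in2^{<\omega}$ and $|s|\ge|s_\beta|$ for all $\beta\in F\cup G$,
\item[(T3)] $\varphi_s(F,G)\in\{-1,1\}$.
\end{enumerate}
Such a $\gamma$ receives the label $F_\gamma=F$, $G_\gamma=G$, $s_\gamma=s$, $b_\gamma=-\varphi_s(F,G)$, which depends on the triple only and not on the stage. Let $\Gamma=\bigcup_n\Gamma_n$, a countable set, and let $\mathcal{F}$ and $\mathcal{G}$ be the families of all $V$-cliques and all $W$-cliques in $\Gamma$. Every triple $(F,G,s)$ with $F\in\mathcal{F}$, $G\in\mathcal{G}$, (T2) and (T3) belongs to $\Gamma$, because the finite set $F\cup G$ lies in some $\Gamma_n$.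

For example, $\Gamma_1\setminus\Gamma_0$ consists of the triples $(\{o\},\{o\},s)$, $s\in2^{<\omega}$, all of sign $-1$; in particular $\Gamma$ is infinite. If $\gamma$ is one of them and $|t|\ge|s_\gamma|$, then $(\{o,\gamma\},\{o,\gamma\},t)$ belongs to $\Gamma_2$ exactly when $s_\gamma\not\sqsubseteq t$: below $s_\gamma$ the pair is already repaired.

Let $\operatorname{rk}\gamma=\min\{n:\gamma\in\Gamma_n\}$. If $\beta\in F_\gamma\cup G_\gamma$, then $\operatorname{rk}\beta<\operatorname{rk}\gamma$. Therefore distinct elements of a clique have distinct ranks, and if $\beta,\gamma$ lie in a $V$-clique (a $W$-clique) and $\operatorname{rk}\beta<\operatorname{rk}\gamma$, then $\beta\in F_\gamma$ (respectively $\beta\in G_\gamma$).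

Condition (T2) makes the sign $b_\gamma$ correct for all branches through $s_\gamma$ at once. Indeed, if $s\sqsubseteq t$ and $|s_\beta|\le|s|$, then $s_\beta\sqsubseteq t$ if and only if $s_\beta\sqsubseteq s$. Hence
\begin{equation}\label{eq:stable}
\varphi_t(F,G)=\varphi_s(F,G)\quad\text{if } s\sqsubseteq t\text{ and }|s|\ge|s_\beta|\text{ for all }\beta\in F\cap G .
\end{equation}
For $g\in2^\omega$ let $A_g=\{\gamma\in\Gamma:s_\gamma\sqsubseteq g\}$, so that $\varphi_g(F,G)$ is the sum of the signs over $F\cap G\cap A_g$.

\begin{lemma}\label{lem:two}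
Let $F\in\mathcal{F}$, $G\in\mathcal{G}$, $g\in2^\omega$ and $D=F\cap G\cap A_g$. Then $|D|\le2$, and if $|D|=2$, then $\varphi_g(F,G)=0$. In particular $\varphi_g(F,G)\in\{-1,0,1\}$.
\end{lemma}

\begin{proof}
Fix $g$. We prove the statement for all $F,G$ with $D\subset\Gamma_n$, by induction on $n$. If $|D|\le1$ there is nothing to prove, and this covers $n=0$. Let $|D|\ge2$ and let $\gamma\in D$ have the largest rank. Then $\operatorname{rk}\gamma\ge1$, so $\gamma$ is a triple. Every $\beta\in D\setminus\{\gamma\}$ has smaller rank and lies with $\gamma$ in both $F$ and $G$, so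
\[
D\setminus\{\gamma\}\subset D':=F_\gamma\cap G_\gamma\cap A_g .
\]
Since $D'\subset\Gamma_{n-1}$, the induction hypothesis applies to $(F_\gamma,G_\gamma)$: either $|D'|\le1$, or $|D'|=2$ and the signs on $D'$ add up to $0$. But $s_\gamma\sqsubseteq g$, so \eqref{eq:stable} and (T2) give $\sum_{\beta\in D'}b_\beta=\varphi_{s_\gamma}(F_\gamma,G_\gamma)=-b_\gamma\ne0$. Hence $D'=\{\beta\}$ for a single $\beta$, and $b_\beta=-b_\gamma$. As $D\setminus\{\gamma\}$ is nonempty, $D=\{\beta,\gamma\}$, and the signs on $D$ add up to $0$.
\end{proof}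

The proof shows why two graphs are used. It needs the elements of $D$ below $\gamma$ to lie in $F_\gamma\cap G_\gamma$, the set whose sum of signs $\gamma$ was made to cancel; joining $\gamma$ to $F_\gamma\cup G_\gamma$ in a single graph would place them only in the union. The next lemma supplies the candidates.

\begin{lemma}\label{lem:cand}
Let $F\in\mathcal{F}$, $G\in\mathcal{G}$ and $s\in2^{<\omega}$ satisfy $|s|\ge|s_\beta|$ for all $\beta\in F\cup G$, and let $\varphi_s(F,G)\ne0$. For every $n$ there are distinct $\gamma_1,\dots,\gamma_n\in\Gamma\setminus(F\cup G)$ such that $F\cup\{\gamma_1,\dots,\gamma_n\}\in\mathcal{F}$, $G\cup\{\gamma_1,\dots,\gamma_n\}\in\mathcal{G}$, $s\sqsubseteq s_{\gamma_i}$ for all $i$, and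
\[
\varphi_g(F\cup\{\gamma_i\},G\cup\{\gamma_i\})=0\qquad\text{whenever }g\in2^\omega,\ s_{\gamma_i}\sqsubseteq g,\ 1\le i\le n .
\]
\end{lemma}

\begin{proof}
Put $\varphi=\varphi_s(F,G)$. By \eqref{eq:stable}, $\varphi=\varphi_g(F,G)$ for every $g\sqsupseteq s$, so $\varphi\in\{\pm1\}$ by Lemma~\ref{lem:two}. Choose distinct strings $t_1,\dots,t_n$ of one common length that extend $s$. Put $F_0=F$, $G_0=G$, and recursively
\[
\gamma_i=(F_{i-1},G_{i-1},t_i),\qquad F_i=F_{i-1}\cup\{\gamma_i\},\qquad G_i=G_{i-1}\cup\{\gamma_i\}.
\]
We show by induction on $i$ that $\gamma_i\in\Gamma$, $b_{\gamma_i}=-\varphi$, $\gamma_i\notin F_{i-1}\cup G_{i-1}$, $F_i\in\mathcal{F}$ and $G_i\in\mathcal{G}$. Suppose this holds for all $j<i$. Then $F_{i-1}\in\mathcal{F}$ and $G_{i-1}\in\mathcal{G}$. Condition (T2) holds because $|t_i|\ge|s|$ and $|t_i|=|t_j|$. We have $F_{i-1}\cap G_{i-1}=(F\cap G)\cup\{\gamma_j:j<i\}$, and $s_{\gamma_j}=t_j\not\sqsubseteq t_i$ for $j<i$, so the earlier candidates do not contribute: $\varphi_{t_i}(F_{i-1},G_{i-1})=\varphi_{t_i}(F,G)=\varphi$ by \eqref{eq:stable}.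 Thus (T3) holds, $\gamma_i\in\Gamma$ and $b_{\gamma_i}=-\varphi$. All elements of $F_{i-1}\cup G_{i-1}$ have smaller rank than $\gamma_i$, so $\gamma_i$ is not among them. Finally $F_i$ is a $V$-clique because $F_{i-1}$ is one and $F_{i-1}=F_{\gamma_i}$; the same argument with $G_{i-1}=G_{\gamma_i}$ shows that $G_i$ is a $W$-clique.

If $t_i\sqsubseteq g$, then $\gamma_i\in A_g$ and $s\sqsubseteq g$, so $\varphi_g(F\cup\{\gamma_i\},G\cup\{\gamma_i\})=\varphi_g(F,G)+b_{\gamma_i}=\varphi-\varphi=0$.
\end{proof}

\section{The space $X$ and the operators $T_g$}\label{sec:space}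

Let $c_{00}(\Gamma)$ be the space of finitely supported functions $\Gamma\to\mathbb{K}$. For $G\in\mathcal{G}$ let $y_G(w)=\sum_{\gamma\in G}w_\gamma$, and define on $c_{00}(\Gamma)$
\[
\|x\|_V=\inf\Big\{\sum_{j=1}^m|c_j|:\ m\ge1,\ x=\sum_{j=1}^mc_j\mathbf{1}_{F_j},\ F_j\in\mathcal{F}\Big\},\qquad
\|w\|_W=\sup_{G\in\mathcal{G}}|y_G(w)| .
\]
Both are seminorms bounded by the $\ell_1$-norm (for $\|\cdot\|_V$ because singletons are cliques). Both dominate the supremum norm: $|x_\gamma|\le\sum_j|c_j|$ for every representation of $x$, and $w_\gamma=y_{\{\gamma\}}(w)$. So they are norms, and the unit vectors have norm $1$. Let $V$ and $W$ be the completions, with unit vectors $e_\gamma\in V$ and $e'_\gamma\in W$. The coordinates and the functionals $y_G$ extend continuously, $\|y_G\|\le1$ on $W$, and $\|w\|_W=\sup_G|y_G(w)|$ for all $w\in W$, since both sides are $1$-Lipschitz and agree on $c_{00}(\Gamma)$. We also have $\|\mathbf{1}_F\|_V\le1$ for $F\in\mathcal{F}$, and the definition of $\|\cdot\|_V$ gives at once: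
\begin{equation}\label{eq:gen}
\text{a linear map $L$ on $c_{00}(\Gamma)$ with $\|L\mathbf{1}_F\|\le1$ for all $F\in\mathcal{F}$ satisfies $\|Lx\|\le\|x\|_V$.}
\end{equation}
Let $X=V\oplus_\infty W$, with the norm $\|(x,z)\|=\max(\|x\|_V,\|z\|_W)$.

\begin{lemma}\label{lem:basis}
The vectors $(e_\gamma,0)$ and $(0,e'_\gamma)$, $\gamma\in\Gamma$, in any enumeration, form an unconditional basis of $X$. All coordinate projections are contractive, and the unconditional constant equals $2$.
\end{lemma}

\begin{proof}
For $A\subset\Gamma$ let $P_Ax=\mathbf{1}_Ax$ on $c_{00}(\Gamma)$. The families $\mathcal{F}$ and $\mathcal{G}$ are closed under taking subsets, $P_A\mathbf{1}_F=\mathbf{1}_{F\cap A}$, and $y_G(P_Aw)=y_{G\cap A}(w)$. So $P_A$ is contractive for $\|\cdot\|_V$, by \eqref{eq:gen}, and for $\|\cdot\|_W$, and it extends to a contraction of $V$ and of $W$. Let $x\in V$ and $\varepsilon>0$, and choose $x'\in c_{00}(\Gamma)$ with $\|x-x'\|_V<\varepsilon$. For every finite $A$ containing the support of $x'$,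
\[
\Big\|x-\sum_{\gamma\in A}x_\gamma e_\gamma\Big\|_V=\|P_{A^c}x\|_V=\|P_{A^c}(x-x')\|_V<\varepsilon .
\]
Thus $\sum_\gamma x_\gamma e_\gamma$ converges to $x$ in every order, and the coefficients are unique because the coordinates are continuous. The argument used only density of $c_{00}(\Gamma)$ and contractivity of the $P_A$, so it applies to $W$. The coordinate projections of $X$ are the maps $(x,z)\mapsto(P_Ax,P_Bz)$, which are contractive, and the expansions in $V$ and $W$ combine to an unconditionally convergent expansion in $X$. A sign multiplier is a difference of two coordinate projections, so its norm is at most $2$. For $\gamma\in\Gamma_1\setminus\Gamma_0$ the set $\{o,\gamma\}$ is a $W$-clique, so $\|e'_o+e'_\gamma\|_W=2$, whereas $y_G(e'_o-e'_\gamma)\in\{-1,0,1\}$ for all $G$ gives $\|e'_o-e'_\gamma\|_W=1$. Hence the constant is $2$.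
\end{proof}

For $g\in2^\omega$ define $\tau_g$ on $c_{00}(\Gamma)$ by $\tau_ge_\gamma=b_\gamma e'_\gamma$ for $\gamma\in A_g$ and $\tau_ge_\gamma=0$ otherwise. Then
\begin{equation}\label{eq:tau}
y_G(\tau_g\mathbf{1}_F)=\varphi_g(F,G)\qquad(F\in\mathcal{F},\ G\in\mathcal{G}).
\end{equation}
By Lemma~\ref{lem:two}, $\|\tau_g\mathbf{1}_F\|_W\le1$, so by \eqref{eq:gen} $\tau_g$ extends to a contraction $V\to W$. Since $s_o$ is empty, $o\in A_g$ and $\tau_ge_o=e'_o$, so $\|\tau_g\|=1$. Define $T_g\in\mathcal{B}(X)$ by
\[
T_g(x,z)=(0,\tau_gx);\qquad\text{then }\|T_g\|=1 .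
\]

The following estimates express that a set in $\mathcal{F}\cap\mathcal{G}$ looks like $\ell_\infty^n$ in $V$ and like $\ell_1^n$ in $W$, uniformly in $n$.

\begin{lemma}\label{lem:est}
Let $C=\{\gamma_1,\dots,\gamma_n\}\in\mathcal{F}\cap\mathcal{G}$, with distinct $\gamma_i$.
\begin{enumerate}
\item[(i)] $\|\sum_i\theta_ie_{\gamma_i}\|_V\le4$ for scalars $|\theta_i|\le1$, and $\sum_i|f(e_{\gamma_i})|\le4\|f\|$ for $f\in V^*$.
\item[(ii)] $|\sum_ir_iw_{\gamma_i}|\le2\|w\|_W$ for signs $r_i=\pm1$ and $w\in W$, and $\sum_i|w_{\gamma_i}|\le4\|w\|_W$.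
\item[(iii)] $\sum_i|(Ue_{\gamma_i})_{\gamma_i}|\le8\|U\|$ for every bounded operator $U\colon V\to W$.
\end{enumerate}
\end{lemma}

\begin{proof}
For signs $r_i$ let $C_\pm=\{\gamma_i:r_i=\pm1\}$; these sets lie in $\mathcal{F}\cap\mathcal{G}$.

(i) We have $\sum_ir_ie_{\gamma_i}=\mathbf{1}_{C_+}-\mathbf{1}_{C_-}$, of norm at most $2$. The cube $[-1,1]^n$ is the convex hull of its vertices, so the bound $2$ holds for real $\theta_i\in[-1,1]$, and splitting into real and imaginary parts gives $4$. For $f\in V^*$ choose $|\theta_i|=1$ with $\theta_if(e_{\gamma_i})=|f(e_{\gamma_i})|$ and apply $f$ to $\sum_i\theta_ie_{\gamma_i}$.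

(ii) We have $\sum_ir_iw_{\gamma_i}=y_{C_+}(w)-y_{C_-}(w)$. Taking for $r_i$ the sign of $\operatorname{Re}w_{\gamma_i}$ gives $\sum_i|\operatorname{Re}w_{\gamma_i}|=\operatorname{Re}\sum_ir_iw_{\gamma_i}\le2\|w\|_W$, and the same holds for imaginary parts.

(iii) The diagonal is extracted by averaging over signs. Put $c_i=(Ue_{\gamma_i})_{\gamma_i}$ and choose $|\theta_i|=1$ with $\theta_ic_i=|c_i|$. For $r\in\{\pm1\}^n$ let $x^r=\sum_jr_j\theta_je_{\gamma_j}$. The average of $r_ir_j$ over all $r$ is $1$ for $i=j$ and $0$ otherwise, so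
\[
2^{-n}\sum_r\sum_ir_i(Ux^r)_{\gamma_i}=\sum_{i,j}\Big(2^{-n}\sum_rr_ir_j\Big)\theta_j(Ue_{\gamma_j})_{\gamma_i}=\sum_i|c_i| .
\]
By (ii) and (i), $|\sum_ir_i(Ux^r)_{\gamma_i}|\le2\|U\|\,\|x^r\|_V\le8\|U\|$ for each $r$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:main}

The key step treats one operator $S$ and one error $\eta$, and it costs only a finite extension of the part of $g$ already fixed. In topological terms, the set of good branches contains a dense open subset of the Cantor set $2^\omega$. The choice of the $\ell_\infty$-sum matters twice: the norm of $Su$ is attained in one component, and the $V$-component of a vector in the unit ball can be replaced without touching its $W$-component.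

\begin{lemma}\label{lem:main}
Let $S\in\mathcal{B}(X)$, $\eta>0$ and $p\in2^{<\omega}$. There is $p'\in2^{<\omega}$ with $p\sqsubseteq p'$ such that $\|S-tT_g\|\ge\|S\|-2\eta$ for all $g\in2^\omega$ with $p'\sqsubseteq g$ and all $t\in\mathbb{K}$.
\end{lemma}

\begin{proof}
The vectors $(x,z)$ with $x\in c_{00}(\Gamma)$, $\|x\|_V<1$ and $\|z\|_W\le1$ are dense in the unit ball of $X$. Choose one, $u_0=(x,z)$, with $\|Su_0\|>\|S\|-\eta$. One of the two components of $Su_0$ has norm greater than $\|S\|-\eta$. If it is the $V$-component, take $p'=p$: the $V$-component of $T_gu_0$ is $0$, so $\|(S-tT_g)u_0\|>\|S\|-\eta$ for all $g$ and $t$.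

Assume from now on that it is the $W$-component. There are operators $U\colon V\to W$ and $R\colon W\to W$, with $\|U\|\le\|S\|$, such that the $W$-component of $S(x',z')$ is $Ux'+Rz'$ for all $(x',z')\in X$.

\emph{Step 1: reduction to a pair of cliques.} Choose $G\in\mathcal{G}$ with $|y_G(Ux)+y_G(Rz)|>\|S\|-\eta$, and write $x=\sum_{j=1}^mc_j\mathbf{1}_{F_j}$ with $F_j\in\mathcal{F}$ and $\sum_j|c_j|<1$. Then $|y_G(Ux)|\le\max_j|y_G(U\mathbf{1}_{F_j})|$. Let $F$ be an $F_j$ at which the maximum is attained, and choose a scalar $\zeta$ with $|\zeta|=1$ such that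
\[
|\zeta y_G(U\mathbf{1}_F)+y_G(Rz)|=|y_G(U\mathbf{1}_F)|+|y_G(Rz)|>\|S\|-\eta .
\]
Put $u=(\zeta\mathbf{1}_F,z)$, so $\|u\|\le1$, and let $w=\zeta U\mathbf{1}_F+Rz$ be the $W$-component of $Su$. Then $\|w\|_W\le\|S\|$ and $|y_G(w)|>\|S\|-\eta$. Choose $s\sqsupseteq p$ with $|s|\ge|s_\beta|$ for all $\beta\in F\cup G$. By \eqref{eq:stable} and \eqref{eq:tau}, $y_G(\tau_g\mathbf{1}_F)=\varphi_s(F,G)$ for all $g\sqsupseteq s$.

\emph{Step 2: the case $\varphi_s(F,G)=0$.} Take $p'=s$. For $g\sqsupseteq s$ the $W$-component of $(S-tT_g)u$ is $w-t\zeta\tau_g\mathbf{1}_F$, and $y_G$ takes on it the value $y_G(w)$. Hence $\|S-tT_g\|>\|S\|-\eta$.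

\emph{Step 3: the case $\varphi_s(F,G)\ne0$.} Take $n>16\|S\|/\eta$ and let $\gamma_1,\dots,\gamma_n$ be given by Lemma~\ref{lem:cand}. The set $\{\gamma_1,\dots,\gamma_n\}$ lies in $\mathcal{F}\cap\mathcal{G}$. Parts (i) (with $f=y_G\circ U$), (ii) and (iii) of Lemma~\ref{lem:est} give
\[
\sum_{i=1}^n\Big(|y_G(Ue_{\gamma_i})|+|w_{\gamma_i}|+|(Ue_{\gamma_i})_{\gamma_i}|\Big)\le4\|S\|+4\|S\|+8\|S\|=16\|S\| ,
\]
so for some $i$ the $i$-th term is less than $\eta$. Put $\gamma=\gamma_i$, $F'=F\cup\{\gamma\}\in\mathcal{F}$, $G'=G\cup\{\gamma\}\in\mathcal{G}$, $u'=(\zeta\mathbf{1}_{F'},z)$ and $p'=s_\gamma$. Then $p\sqsubseteq s\sqsubseteq p'$ and $\|u'\|\le1$. Since $\gamma\notin F$, the $W$-component of $Su'$ is $w+\zeta Ue_\gamma$, and since $\gamma\notin G$,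
\[
y_{G'}(w+\zeta Ue_\gamma)=y_G(w)+\zeta y_G(Ue_\gamma)+w_\gamma+\zeta(Ue_\gamma)_\gamma ,
\]
which has modulus greater than $\|S\|-2\eta$. For $g\sqsupseteq p'$ we have $y_{G'}(\tau_g\mathbf{1}_{F'})=\varphi_g(F',G')=0$ by \eqref{eq:tau} and Lemma~\ref{lem:cand}. So $y_{G'}$ takes the same value on the $W$-components of $(S-tT_g)u'$ and $Su'$, and $\|S-tT_g\|>\|S\|-2\eta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The basis is given by Lemma~\ref{lem:basis}. Let $(S_k)$ be a dense sequence in $\mathcal{M}$ and let $(k_j,m_j)$, $j\ge1$, enumerate $\mathbb{N}^2$. Let $p_0$ be the empty string, and let $p_j\sqsupseteq p_{j-1}$ be the string given by Lemma~\ref{lem:main} for $S=S_{k_j}$, $\eta=1/m_j$, $p=p_{j-1}$. Choose $g\in2^\omega$ extending all $p_j$ and put $T=T_g$. Then $\|T\|=1$ and $\|S_k-tT\|\ge\|S_k\|-2/m$ for all $k,m$ and $t$, hence $\|S_k-tT\|\ge\|S_k\|$. Both sides are continuous in $S_k$, so the inequality holds on $\mathcal{M}$.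
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, sharpness]
By Lemma~\ref{lem:basis} the basis of the space $X$ of Theorem~\ref{thm:A} has unconditional constant $2$, so its projections $Q_m$ onto the first $m$ coordinates satisfy $\|I-2Q_m\|\le2$; and $\mathcal{B}(X)$ fails the BCP.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:renorm}]
For a space with an unconditional basis of constant $c$, the norm $\|x\|'=\sup_\theta\|M_\theta x\|$ satisfies $\|x\|\le\|x\|'\le c\|x\|$. The sign multipliers form a group, so they are isometries for $\|\cdot\|'$, and the unconditional constant becomes $1$. For the space $X$ of Theorem~\ref{thm:A}, the space $\mathcal{B}(X)$ fails the BCP for the original norm of $X$ and has the UBCP for $\|\cdot\|'$, by Theorem~\ref{thm:B}.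
\end{proof}

\section{Centers of rank one}\label{sec:C}

Without small sign changes one can try centers of rank one and large norm. For $f\in E^*$ and $y\in E$ let $f\otimes y$ be the operator $u\mapsto f(u)y$ on $E$; its norm is $\|f\|\,\|y\|$. Suppose that $x^*$ is close to its norm only near unimodular multiples of a unit vector $x$. Then so is $S=Nx^*\otimes Tx$, and there $T$ points in the same direction as $S$, so $S-T$ is shorter than $S$. Elsewhere $S$ is below its norm by a margin that exceeds $\|T\|$ once $N$ is large. The counterexample is designed so that such isolated norming vectors are absent: every $\mathbf{1}_F$ that matters can be replaced by $\mathbf{1}_F+e_\gamma$.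

\begin{lemma}\label{lem:rankone}
Let $E$ be a Banach space, $x\in E$, $x^*\in E^*$ with $\|x\|=\|x^*\|=x^*(x)=1$, and let $N\ge5$ be an integer such that
\begin{equation}\label{eq:exp}
\|u\|\le1,\ \operatorname{Re}x^*(u)>1-4/N\quad\Longrightarrow\quad\|u-x\|<1/8 .
\end{equation}
Let $T\in\mathcal{B}(E)$ with $\|T\|=1$ and $\|Tx\|>3/4$, let $y\in E$ with $\|y-Tx\|<1/(16N)$, and put $S=Nx^*\otimes y$. Then $\|T-S\|<\|S\|-1/2$.
\end{lemma}

\begin{proof}
Put $a=\|Tx\|$. Let $\|u\|\le1$ and $\xi=x^*(u)$. If $|\xi|\le1-4/N$, then, as $4a>3$,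
\[
\|Tu-N\xi Tx\|\le1+(N-4)a\le Na-2 .
\]
If $|\xi|>1-4/N$, then $1<N|\xi|\le N$ because $N\ge5$. Put $\zeta=\xi/|\xi|$. Since $x^*(\bar\zeta u)=|\xi|$, \eqref{eq:exp} gives $\|u-\zeta x\|=\|\bar\zeta u-x\|<1/8$. From $Tu-N\xi Tx=T(u-\zeta x)-\zeta(N|\xi|-1)Tx$ we get
\[
\|Tu-N\xi Tx\|\le\tfrac18+(N-1)a\le Na-\tfrac58 .
\]
Hence $\|T-Nx^*\otimes Tx\|\le Na-\frac58$. Replacing $Tx$ by $y$ changes the rank-one operator by less than $\frac1{16}$ in norm, so $\|S\|>Na-\frac1{16}$ and $\|T-S\|<Na-\frac58+\frac1{16}<\|S\|-\frac12$.
\end{proof}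

To apply the lemma we need countably many pairs $(x,x^*)$ satisfying \eqref{eq:exp} whose vectors $x$ compute the norm of every operator. We recall the notions that provide them. Write $B_E$ for the closed unit ball of $E$.

\emph{Uniform convexity.} The modulus of convexity is $\delta_X(\varepsilon)=\inf\{1-\|\frac{u+x}{2}\|:u,x\in B_X,\ \|u-x\|\ge\varepsilon\}$, and $X$ is uniformly convex if $\delta_X(\varepsilon)>0$ for all $\varepsilon\in(0,2]$. The spaces $L_p[0,1]$, $1<p<\infty$, are uniformly convex.

\emph{Strongly exposed points.} A point $x\in B_E$ is strongly exposed by $x^*\in E^*$, $\|x^*\|=1$, if $\operatorname{Re}x^*(x)=1$ and $u_n\to x$ in norm whenever $u_n\in B_E$ and $\operatorname{Re}x^*(u_n)\to1$. Then $\|x\|=x^*(x)=1$, and \eqref{eq:exp} holds for all large $N$. A point of $B_{X^*}$ is weak$^*$-strongly exposed if it is strongly exposed by the evaluation at some unit vector of $X$.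

\emph{The Radon--Nikod\'ym property (RNP).} A space $X$ has the RNP if for every finite measure space $(\Omega,\Sigma,\mu)$, every countably additive $\nu\colon\Sigma\to X$ of bounded variation that vanishes on $\mu$-null sets has the form $\nu(A)=\int_Ah\,d\mu$ with $h$ Bochner integrable. The RNP is invariant under isomorphisms, and separable dual spaces have it. By Phelps's theorem \cite{Phelps}, if $X$ has the RNP, then $B_X$ is the closed convex hull of its strongly exposed points.

\emph{Asplund spaces.} A space $X$ is an Asplund space if every continuous convex function on an open convex subset of $X$ is Fr\'echet differentiable on a dense $G_\delta$ subset of its domain. This is the case when $X^*$ is separable. By the theorem of Namioka and Phelps \cite{NP}, if $X$ is an Asplund space, then $B_{X^*}$ is the weak$^*$-closed convex hull of its weak$^*$-strongly exposed points.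

For complex scalars the last two theorems are applied to the underlying real space $X_{\mathbb{R}}$. The map $f\mapsto\operatorname{Re}f$ is a real-linear isometry of $X^*$ onto $(X_{\mathbb{R}})^*$ and, since $f(x)=\operatorname{Re}f(x)-i\operatorname{Re}f(ix)$, a weak$^*$ homeomorphism; this gives the statements in the form above.

\emph{Bases.} A basis $(e_k)$ is boundedly complete if $\sum_ka_ke_k$ converges whenever its partial sums are bounded; then $X$ is isomorphic to the dual of the closed span of the coordinate functionals. It is shrinking if the coordinate functionals span a dense subspace of $X^*$. By James's theorem \cite{James}, an unconditional basis of $X$ is boundedly complete if $X$ contains no isomorphic copy of $c_0$, and shrinking if $X$ contains no isomorphic copy of $\ell_1$.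

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1), \emph{the case of the RNP.} Let $(x_i)$ be a sequence dense in the set of strongly exposed points of $B_X$, let $x_i^*$ strongly expose $x_i$, and let $N_i\ge5$ satisfy \eqref{eq:exp} for $(x_i,x_i^*)$. Let $Y$ be a countable dense subset of $B_X$ and $\mathcal{C}=\{N_ix_i^*\otimes y:i\in\mathbb{N},\ y\in Y\}$. Let $\|T\|=1$. The set $\{x:\|Tx\|\le3/4\}$ is closed and convex and does not contain $B_X$. If it contained all $x_i$, it would contain all strongly exposed points and then $B_X$. So $\|Tx_i\|>3/4$ for some $i$. Choose $y\in Y$ with $\|y-Tx_i\|<1/(16N_i)$. Lemma~\ref{lem:rankone} gives $S\in\mathcal{C}$ with $\|T-S\|<\|S\|-\frac12$, and Lemma~\ref{lem:centers}(a) gives the BCP.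

(1), \emph{the case of separable $X^*$.} We run the same argument in $E=X^*$ with adjoint operators; weak$^*$-exposedness ensures that the centers are adjoints too. Let $(f_i)$ be a sequence norm dense in the set of weak$^*$-strongly exposed points of $B_{X^*}$, let $f_i$ be strongly exposed by the evaluation $\hat x_i\in X^{**}$ at the unit vector $x_i\in X$, and let $N_i\ge5$ satisfy \eqref{eq:exp} for $(f_i,\hat x_i)$. Let $H$ be a countable dense subset of $B_{X^*}$ and $\mathcal{C}=\{N_ih\otimes x_i:i\in\mathbb{N},\ h\in H\}$. Let $\|T\|=1$, so $\|T^*\|=1$. The set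
\[
\{f\in X^*:\|T^*f\|\le3/4\}=\bigcap_{x\in B_X}\{f\in X^*:|f(Tx)|\le3/4\}
\]
is convex and weak$^*$-closed and does not contain $B_{X^*}$, so it does not contain all $f_i$. Fix $i$ with $\|T^*f_i\|>3/4$ and $h\in H$ with $\|h-T^*f_i\|<1/(16N_i)$, and let $S=N_ih\otimes x_i\in\mathcal{C}$. For $f\in X^*$ and $x\in X$ we have $(S^*f)(x)=N_ih(x)f(x_i)$, that is, $S^*=N_i\hat x_i\otimes h$. Lemma~\ref{lem:rankone} applied to $T^*$ gives $\|T-S\|=\|T^*-S^*\|<\|S^*\|-\frac12=\|S\|-\frac12$.

(2) Fix an integer $N\ge5$ with $2/N\le\delta_X(1/8)$. Let $\|x\|=\|x^*\|=x^*(x)=1$ and $u\in B_X$ with $\operatorname{Re}x^*(u)>1-4/N$. Then $\|\frac{u+x}{2}\|\ge\operatorname{Re}x^*(\frac{u+x}{2})>1-2/N\ge1-\delta_X(1/8)$, so $\|u-x\|<1/8$. Thus \eqref{eq:exp} holds with the same $N$ for every unit vector and each of its norming functionals. Let $(x_i)$ be dense in the unit sphere, with norming functionals $x_i^*$, let $Y$ be a countable dense subset of $B_X$, and let $\mathcal{C}=\{Nx_i^*\otimes y:i\in\mathbb{N},\ y\in Y\}$. This set is bounded by $N$. If $\|T\|=1$, then $\|Tx_i\|>3/4$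 for some $i$, and Lemma~\ref{lem:rankone} gives $S\in\mathcal{C}$ with $\|T-S\|<\|S\|-\frac12$. Lemma~\ref{lem:centers}(b) gives the UBCP.

(3) If $X$ contains no copy of $c_0$, the basis is boundedly complete, so $X$ is isomorphic to a separable dual space and has the RNP. If $X$ contains no copy of $\ell_1$, the basis is shrinking and $X^*$ is separable. In both cases $\mathcal{B}(X)$ has the BCP by (1).
\end{proof}

In (1) the gap $\|S\|-\|T-S\|$ is uniform, but the numbers $N_i$, and with them the centers, need not be bounded; uniform convexity is used only to bound them. Part (3) shows that the two kinds of behavior in Lemma~\ref{lem:est}, that of $c_0$ and that of $\ell_1$, must both be present in any space with an unconditional basis for which $\mathcal{B}(X)$ fails the BCP.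

\begin{thebibliography}{9}

\bibitem{James} James, Ann. of Math. 52 (1950).

\bibitem{NP} Namioka and Phelps, Duke Math. J. 42 (1975).

\bibitem{Phelps} Phelps, J. Funct. Anal. 17 (1974).

\bibitem{SZ} Sreejith Siju and Bentuo Zheng, \emph{Ball Covering Property on Operators and Calkin Algebra}, arXiv:2607.14879 (2026).

\end{thebibliography}
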